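# Edge-count distributions do not determine a graphon

## Two chiral graphons, and many more

Let $\mathbb T=\mathbb R/\mathbb Z$ carry Haar measure, and write $e(x)=e^{2\pi i x}$. Here is the main theorem, with its construction. The words in it are unpacked right afterwards.

**Theorem 1.** Let $\psi:\mathbb T\to[0,1]$ be measurable with $c=\int\psi\in(0,1)$. Let $\Omega=A\sqcup B\sqcup C$ with $A=\mathbb T^2$ and $B=C=\mathbb T$. For $\sigma\in\{+1,-1\}$ let $\pi_\sigma$ be the probability measure on $\Omega$ equal to
$$\tfrac13\bigl(1+\cos2\pi(x_1+\sigma x_2)\bigr)dx_1dx_2\ \text{ on }A,\qquad \tfrac13\,dy\ \text{ on }B,\qquad \tfrac13\,dz\ \text{ on }C .$$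
Let $w$ be the symmetric kernel on $\Omega$, the same for both $\sigma$, with
$$w\bigl((x_1,x_2),y\bigr)=\psi(x_1-y),\qquad w\bigl((x_1,x_2),z\bigr)=\psi(x_2-z)\qquad\bigl((x_1,x_2)\in A,\ y\in B,\ z\in C\bigr),$$
with $w=1$ on $C\times C$ and $w=0$ on $A\times A$, $B\times B$, $B\times C$. Let $W_\sigma$ be the graphon of $(\Omega,\pi_\sigma,w)$. Put
$$G(x_1,x_2,x_3)=\int_{\mathbb T^2}\psi(x_1-y)\psi(x_2-y)\psi(x_3-y)\,\psi(x_1-y')\psi(x_3-y')\,dy\,dy',\qquad \hat G(n)=\int_{\mathbb T^3}G(x)\,e(-n\cdot x)\,dx .$$

(i) $\mathbb N(n,W_+)=\mathbb N(n,W_-)$ for all $n$, for every $\psi$ as above.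

(ii) If $\operatorname{Im}\hat G(1,-1,0)\neq0$, then $W_+$ and $W_-$ are not weakly isomorphic; indeed $\mathbb G(21,W_+)\ne\mathbb G(21,W_-)$.

(iii) The condition in (ii) holds for $\psi(x)=\frac12+\frac14\cos2\pi x+\frac14\sin4\pi x$, and for $\psi=1_S$ with $S=[0,\frac27)\cup[\frac37,\frac47)$. In the second case $W_\pm$ are $\{0,1\}$-valued.

Here $\mathbb G(n,W)$ is the law of the $n$-vertex random graph sampled from the graphon $W$, and $\mathbb N(n,W)$ is the law of its number of edges. Vera T. Sós asked whether the sequence $(\mathbb N(n,W))_n$ determines $W$ up to weak isomorphism. The source of the problem is Endre Csóka, "On the graph limit question of Vera T. Sós", arXiv:1504.02755 (2015). In plain words: you sample random graphs of every size from an unknown model, but each time you are told only how many edges there were. Do you know the model? By Theorem 1 the answer is no, even for $\{0,1\}$-valued graphons.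

We shall also prove two companions.

**Theorem 2.** (a) For every graphon $U$ and $\varepsilon>0$ there is a family $(W_s)_{s\in\{\pm1\}^{\mathbb N}}$ of pairwise non weakly isomorphic graphons with $\|W_s-U\|_1<\varepsilon$ such that for every $n$, $\mathbb N(n,W_s)$ does not depend on $s$. If $U$ is $\{0,1\}$-valued, all $W_s$ can be chosen $\{0,1\}$-valued.

(b) If $U$ is a step graphon (finitely many measurable steps), then $\|W_s-U\|_1<\varepsilon$ can be replaced by $\|W_s-U\|_\infty\le\varepsilon$.

**Proposition 3.** If $W$ satisfies $\mathbb N(n,W)=\mathbb N(n,p)$ for $n=2,3,4$, with $p$ a constant graphon, then $W=p$ a.e.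

The families in Theorem 2 have the size of the continuum. This is the largest possible size, because a weak isomorphism class is determined by a countable sequence of reals. Theorem 2(b) with $U\equiv p$ and Proposition 3 together say that each constant graphon is determined by its edge counts, yet is an $L^\infty$-limit of graphons that are very far from determined.

## Graphons, samples, and the polynomial $Z_n$

A *graphon* is a symmetric measurable function $W:[0,1]^2\to[0,1]$. To sample from $\mathbb G(n,W)$, choose $x_1,\dots,x_n\in[0,1]$ independently and uniformly, and join $i$ and $j$ with probability $W(x_i,x_j)$, independently for each pair. For a graph $F$ on $[n]$,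
$$\mathbb G(n,W)(F)=\int_{[0,1]^n}\prod_{\{i,j\}\in E(F)}W(x_i,x_j)\prod_{\{i,j\}\in\overline{E(F)}}\bigl(1-W(x_i,x_j)\bigr)\,dx,\qquad \mathbb N(n,W)(k)=\sum_{F:\,|E(F)|=k}\mathbb G(n,W)(F).$$

The *density* of a finite simple graph $F$ in $W$ is $t(F,W)=\int\prod_{ij\in E(F)}W(x_i,x_j)\,dx$. For $F$ on $[n]$ it is the probability that the sample contains $F$, so
$$t(F,W)=\sum_{F'\supseteq F}\mathbb G(n,W)(F'),\qquad \mathbb G(n,W)(F)=\sum_{F'\supseteq F}(-1)^{|E(F')\setminus E(F)|}\,t(F',W),$$
where the sums run over graphs on $[n]$. The second identity comes from expanding the factors $1-W$. Isolated vertices do not change $t(F,W)$, so $\mathbb G(n,W)$ is equivalent to all densities $t(F,W)$ with $|V(F)|\le n$.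

Two graphons are *weakly isomorphic* if $t(F,W)=t(F,W')$ for all $F$; equivalently, if $\mathbb G(n,W)=\mathbb G(n,W')$ for all $n$. For example, $W(x,y)$ and $W(2x\bmod1,\,2y\bmod1)$ are weakly isomorphic, because $x\mapsto2x\bmod1$ preserves Lebesgue measure.

**Other probability spaces.** Let $(\Omega,\pi)$ be a probability space, $w:\Omega^2\to[0,1]$ symmetric and measurable, and $\tau:[0,1]\to\Omega$ measurable with $\tau_*\mathrm{Leb}=\pi$. Then $W(x,y)=w(\tau x,\tau y)$ is a graphon, called the graphon of $(\Omega,\pi,w)$. All integrals above can be computed on $(\Omega,\pi)$, so up to weak isomorphism the choice of $\tau$ is irrelevant. Our spaces are countable disjoint unions of a measurable subset of $[0,1]$ with Lebesgue measure, copies of $\mathbb T$ with multiples of Haar measure, and copies of $\mathbb T^2$ with multiples of the density $1+\cos2\pi(x_1+\sigma x_2)$. To get $\tau$, cut $[0,1]$ into pieces whose lengths are the masses and treat each piece separately. Only the last type needs thought. From one uniform variable make two independent uniform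 variables $\alpha,\beta$ (odd and even binary digits). Let $\theta(\alpha)$ have density $1+\cos2\pi\theta$ on $[0,1]$, by the quantile function. Put $x_1=\beta$ and $x_2=\sigma(\theta(\alpha)-\beta)$. Given $x_1=\beta$, we have $\theta=x_1+\sigma x_2$, so $x_2$ has conditional density $1+\cos2\pi(x_1+\sigma x_2)$, as wanted.

**The generating function.** Given the sampled points $\omega_1,\dots,\omega_n$, the edges are independent Bernoulli variables. A Bernoulli variable $X$ of mean $w$ has $\mathbb E(1+t)^X=1+tw$. Hence $\sum_k\mathbb N(n,W)(k)(1+t)^k=Z_n(t)$ with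
$$Z_n(t)=\int_{\Omega^n}\prod_{i<j}\bigl(1+t\,w(\omega_i,\omega_j)\bigr)\,d\pi^n=\sum_{F\text{ on }[n]}t^{|E(F)|}\,t(F,W). \tag{1}$$
The law $\mathbb N(n,W)$ and the polynomial $Z_n$ carry the same information.

**Example.** Let $W=1$ on $[0,\frac12)^2$ and $W=0$ elsewhere. In a sample with $n=3$, the vertices that fall in $[0,\frac12)$ form a clique and nothing else is joined. So there are $3$ edges with probability $\frac18$, $1$ edge with probability $\frac38$, and $0$ edges with probability $\frac12$. Thus $Z_3=\frac12+\frac38(1+t)+\frac18(1+t)^3=1+\frac34t+\frac38t^2+\frac18t^3$. This agrees with (1): the edge density is $\frac14$ (three labelled graphs), the two-edge path has density $\frac18$ (three labelled graphs), and the triangle has density $\frac18$.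

## What three and four vertices reveal

Write $\deg(x)=\int W(x,y)\,dy$. From $Z_2=1+t\cdot t(K_2,W)$ we read the edge density. The coefficients of $t^2$ and $t^3$ in $Z_3$ are $3\int\deg^2$ and $t(K_3,W)$. This is already enough to recognize constants once we add $n=4$.

**Proof of Proposition 3.** *Degrees.* The case $n=2$ gives $\int\deg=p$. The $t^2$-coefficient for $n=3$ gives $\int\deg^2=p^2=(\int\deg)^2$, so $\deg$ has variance $0$ and $\deg=p$ a.e. The $t^3$-coefficient gives $t(K_3,W)=p^3$.

*Four-cycles.* Look at the $t^4$-coefficient for $n=4$. A four-edge graph on $[4]$ is the complement of two edges. If these two edges are disjoint (3 choices) we get $C_4$. If they share a vertex ($15-3=12$ choices) we get a triangle with a pendant edge. Since $\deg=p$ a.e., integrating out the pendant vertex shows that the latter has density $p\cdot p^3=p^4$, the same as in the constant graphon. Hence $t(C_4,W)=p^4$.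

*Spectrum.* The operator $T_Wf(x)=\int W(x,y)f(y)\,dy$ is self-adjoint and Hilbert–Schmidt on $L^2[0,1]$. The constant function $1$ is a unit eigenvector: $T_W1=\deg=p\cdot1$. Complete it to an orthonormal basis of eigenvectors $f_j$ with eigenvalues $\lambda_j$. The kernel of $T_W^2$ is $W_2(x,y)=\int W(x,z)W(z,y)\,dz$, and the squared Hilbert–Schmidt norm of $T_W^2$ is
$$\sum_j\lambda_j^4=\int W_2(x,y)^2\,dx\,dy=t(C_4,W)=p^4 .$$
The eigenvector $1$ already accounts for $p^4$, so all other eigenvalues vanish. Since $W(x,y)=\sum_j\lambda_jf_j(x)f_j(y)$ in $L^2$, we get $W=p$ a.e. $\blacksquare$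

The sensible plan is now to continue: extract the densities $t(F,W)$ one after another from the coefficients of $Z_n$. Let us see exactly what the coefficients contain. In (1), group the graphs $F$ on $[n]$ by their set of non-isolated vertices. Let $s_{v,e}(W)$ be the sum of $t(F,W)$ over all labelled graphs $F$ on $[v]$ with $e$ edges and no isolated vertex. Then the coefficient of $t^e$ in $Z_n$ is
$$\sum_{v\le n}\binom nv s_{v,e}(W).$$
This system is triangular in $n$, so knowing all $\mathbb N(n,W)$ is the same as knowing the array $(s_{v,e}(W))_{v,e}$. For $e\le2$ each nonempty entry contains one isomorphism type: $s_{2,1}=t(K_2)$, $s_{3,2}=3\int\deg^2$, $s_{4,2}=3\,t(K_2)^2$. Also $s_{3,3}=t(K_3)$. At the next entry the extraction stops. A graph on $[4]$ with three edges and no isolated vertex is one of $4$ stars or one of $12$ paths, so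
$$s_{4,3}=4\int\deg^3+12\int\!\!\int\deg(x)W(x,y)\deg(y)\,dx\,dy ,$$
and no choice of $n$ separates the two terms linearly, because both graph types have four vertices and three edges. In Proposition 3 this did no harm, since equality in an inequality forced $\deg$ to be constant. For a general $W$ there is no such equality. This alone does not prove that information is lost, but it makes a counterexample plausible.

## Two circles glued along $x_1\pm x_2$

We look for a pair of graphons in which the integral $Z_n$ can be computed. In the construction of Theorem 1, the points of $A$ are not joined to each other, so once the points in $B$ and $C$ are fixed, all the $A$-points are independent. A point of $A$ carries two angles. The set $B$ sees the first angle through $\psi$, and the set $C$ sees the second one. The law of the pair of angles is uniform in each angle, with a weak correlation $\cos2\pi(x_1+\sigma x_2)$. The sign $\sigma$ decides whether the second circle is glued to the first with one orientation or the other.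

Why should edge counts miss $\sigma$? Suppose we integrate a product $f(x_1)h(x_2)$ of real functions over an $A$-point. With $u=\int e(x)f$ and $v=\int e(x)h$ the result is $\int f\int h+\operatorname{Re}(uv)$ for $\sigma=+1$ and $\int f\int h+\operatorname{Re}(u\bar v)$ for $\sigma=-1$. Rotating all $B$-points by $s$ multiplies $u$ by $e(s)$, and we average over $s$. For two $A$-points with data $(u_1,v_1)$ and $(u_2,v_2)$, the average of the product of the two real parts is
$$\tfrac12\operatorname{Re}(u_1\bar u_2\,v_1\bar v_2)\quad(\sigma=+1),\qquad \tfrac12\operatorname{Re}(u_1\bar u_2\,\overline{v_1\bar v_2})\quad(\sigma=-1),$$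
and the difference of the first and the second is $-\operatorname{Im}(u_1\bar u_2)\operatorname{Im}(v_1\bar v_2)$. In the generating function $Z_n$ every $A$-point gets the *same* factors, with the same $t$ for every pair. Then $u_1=u_2$, the number $u_1\bar u_2$ is real, and the difference is zero. In a subgraph density different vertices may have different neighborhoods, and the difference can survive. That is the whole plan: part (i) uses that the factors coincide, part (ii) uses a graph in which they do not.

**Which $\psi$ can work.** The first choices for $\psi$ fail. Suppose that $\psi$ has a reflection symmetry $\psi(a-x)=\psi(x)$ for a.e. $x$. Map $(x_1,x_2)\mapsto(x_1,-x_2)$ on $A$, keep $B$, and map $z\mapsto-a-z$ on $C$. This carries $\pi_+$ to $\pi_-$, and it preserves $w$ almost everywhere: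
$$\psi\bigl(-x_2-(-a-z)\bigr)=\psi\bigl(a-(x_2-z)\bigr)=\psi(x_2-z).$$
So $W_+$ and $W_-$ are weakly isomorphic. This excludes $\psi=\frac12+\frac14\cos2\pi x$, and it excludes the indicator of any interval. The set $S$ of Theorem 1(iii) has no reflection symmetry: going around the circle, in units of $\frac17$, it consists of an arc of length $2$, a gap of length $1$, an arc of length $1$, and a gap of length $3$. A reflection would have to fix both arcs and so exchange the two gaps, which have different lengths.

**Which test graph can work.** Try a test graph whose vertices are assigned to the parts, with edges only between $A$ and $B$ and between $A$ and $C$. Integrating out the $B$-vertices leaves a function of the first angles of the $A$-vertices. With only two $A$-vertices, a $B$-vertex joined to both contributes $\rho(x_1-x_2)$ with $\rho(s)=\int\psi(s+v)\psi(v)\,dv$, which is even, and a $B$-vertex joined to one contributes $c$. The resulting even function of $x_1-x_2$ has real Fourier coefficients, and the phases vanish. With three $A$-vertices and one $B$-vertex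 joined to all, the function is $\int\psi(x_1-y)\psi(x_2-y)\psi(x_3-y)\,dy$. Writing $a_n=\int\psi(x)e(-nx)\,dx$, its Fourier coefficient at $(1,-1,0)$ is $a_1a_{-1}a_0=|a_1|^2c$, again real. A second $B$-vertex joined to two of the three $A$-vertices breaks the symmetry, and this gives the function $G$ of Theorem 1.

## Rotating one circle: equality of the edge counts

We isolate the computation, since it is used again for Theorem 2.

**Lemma 4.** Let $\varphi:\mathbb T\to\mathbb R$ be bounded and measurable, $t\in\mathbb R$, $k,l,m\ge0$ integers, and $\sigma\in\{\pm1\}$. For $y\in\mathbb T^l$, $z\in\mathbb T^m$ put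
$$J_\sigma(y,z)=\int_{\mathbb T^2}\prod_{j=1}^l\bigl(1+t\varphi(x_1-y_j)\bigr)\prod_{j=1}^m\bigl(1+t\varphi(x_2-z_j)\bigr)\bigl(1+\cos2\pi(x_1+\sigma x_2)\bigr)\,dx_1dx_2 .$$
Then $\int_{\mathbb T^l\times\mathbb T^m}J_\sigma(y,z)^k\,dy\,dz$ does not depend on $\sigma$.

**Step 1: separate the two circles.** For $r=0,1$ let
$$P_r(y)=\int_{\mathbb T}e(rx)\prod_{j=1}^l\bigl(1+t\varphi(x-y_j)\bigr)dx,\qquad Q_r(z)=\int_{\mathbb T}e(rx)\prod_{j=1}^m\bigl(1+t\varphi(x-z_j)\bigr)dx .$$
Since $\cos2\pi(x_1+\sigma x_2)=\operatorname{Re}\bigl(e(x_1)e(\sigma x_2)\bigr)$ and all other factors are real,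
$$J_\sigma=P_0Q_0+\operatorname{Re}\bigl(P_1Q^{(\sigma)}\bigr),\qquad Q^{(+1)}=Q_1,\quad Q^{(-1)}=\overline{Q_1}.$$

**Step 2: rotate, to remove the phase.** For $s\in\mathbb T$ write $y+s=(y_1+s,\dots,y_l+s)$. The map $y\mapsto y+s$ preserves Haar measure on $\mathbb T^l$. Substituting $x\mapsto x+s$ in the integrals gives $P_0(y+s)=P_0(y)$ and $P_1(y+s)=e(s)P_1(y)$. (If $l=0$, then $P_1=\int e(x)\,dx=0$, which is consistent.) The integral of $J_\sigma^k$ is unchanged if $y$ is replaced by $y+s$. Averaging over $s$ and using Fubini,
$$\int J_\sigma^k\,dy\,dz=\int_{\mathbb T^l\times\mathbb T^m}\int_0^1\Bigl(P_0Q_0+\operatorname{Re}\bigl(e(s)P_1Q^{(\sigma)}\bigr)\Bigr)^kds\,dy\,dz .$$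
Fix $y,z$ and write $P_1Q^{(\sigma)}=|P_1||Q_1|\,e(\theta)$, where only $\theta$ may depend on $\sigma$. The inner integrand is $1$-periodic in $s$, so we may replace $s$ by $s-\theta$, and the expression equals
$$\int_{\mathbb T^l\times\mathbb T^m}\int_0^1\bigl(P_0Q_0+|P_1||Q_1|\cos2\pi s\bigr)^kds\,dy\,dz,$$
in which $\sigma$ does not occur. $\blacksquare$

**Proof of Theorem 1(i).** Fix $t$ and split the integral (1) according to which vertices fall in $A$, $B$, $C$. If $k,l,m$ of them do, the $C$–$C$ pairs contribute $(1+t)^{\binom m2}$, and the $A$–$A$, $B$–$B$, $B$–$C$ pairs contribute $1$. Given $y\in B^l$ and $z\in C^m$, the $k$ points of $A$ do not interact, and each contributes $J_\sigma(y,z)$ with $\varphi=\psi$. Hence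
$$Z_n(t)=3^{-n}\sum_{k+l+m=n}\frac{n!}{k!\,l!\,m!}(1+t)^{\binom m2}\int_{\mathbb T^l\times\mathbb T^m}J_\sigma(y,z)^k\,dy\,dz .$$
By Lemma 4 this is the same for $W_+$ and $W_-$, for all $n$ and $t$. $\blacksquare$

## A test graph with three different neighborhoods

The next lemma computes the difference that a test graph can see.

**Lemma 5.** Let $G:\mathbb T^3\to\mathbb R$ be bounded and measurable with $G(x_1+s,x_2+s,x_3+s)=G(x)$ for all $s$. Put
$$K_\sigma=\int_{\mathbb T^3\times\mathbb T^3}\prod_{j=1}^3\bigl(1+\cos2\pi(x_j+\sigma x_j')\bigr)\,G(x)G(x')\,dx\,dx',$$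
and let $\mathcal S$ be the set of the six permutations of $(1,-1,0)$. Then
$$K_--K_+=\tfrac12\sum_{\tau\in\mathcal S}\bigl(\operatorname{Im}\hat G(\tau)\bigr)^2. \tag{2}$$

**Proof.** *Expand the product.* From $1+\cos2\pi\theta=1+\frac12e(\theta)+\frac12e(-\theta)$ we get
$$\prod_{j=1}^3\bigl(1+\cos2\pi(x_j+\sigma x_j')\bigr)=\sum_{\tau\in\{-1,0,1\}^3}2^{-|\tau|}\,e(\tau\cdot x)\,e(\sigma\tau\cdot x'),$$
where $|\tau|$ is the number of nonzero entries. Integrating against $G(x)G(x')$,
$$K_\sigma=\sum_{\tau\in\{-1,0,1\}^3}2^{-|\tau|}\,\hat G(-\tau)\,\hat G(-\sigma\tau).$$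

*Discard most frequencies.* Substituting $x\mapsto x+(s,s,s)$ in the definition of $\hat G(\tau)$ multiplies it by $e(-s(\tau_1+\tau_2+\tau_3))$ and changes nothing, so $\hat G(\tau)=0$ unless $\tau_1+\tau_2+\tau_3=0$. In $\{-1,0,1\}^3$ this leaves $\tau=0$ and $\tau\in\mathcal S$, where $2^{-|\tau|}=\frac14$.

*Compare the signs.* The term $\tau=0$ does not depend on $\sigma$. Since $G$ is real, $\hat G(-\tau)=\overline{\hat G(\tau)}$. For $\sigma=-1$ the term of $\tau\in\mathcal S$ is $\frac14|\hat G(\tau)|^2$. For $\sigma=+1$ it is $\frac14\hat G(-\tau)^2$, and adding the terms of $\tau$ and $-\tau$ shows that the sum over $\mathcal S$ is $\frac14\sum_{\tau\in\mathcal S}\operatorname{Re}\hat G(\tau)^2$. As $|\zeta|^2-\operatorname{Re}\zeta^2=2(\operatorname{Im}\zeta)^2$ for complex $\zeta$, (2) follows. $\blacksquare$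

The function $G$ of Theorem 1 satisfies the hypothesis: replace $y,y'$ by $y+s,y'+s$ in its definition.

**Proof of Theorem 1(ii).** **Step 1: read off the part of a vertex from its degree.** Both marginals of the density $1+\cos2\pi(x_1+\sigma x_2)$ are uniform. Therefore $\deg(\omega)=\int w(\omega,\cdot)\,d\pi_\sigma$ is constant on each part:
$$\deg=\tfrac{2c}3\text{ on }A,\qquad\deg=\tfrac c3\text{ on }B,\qquad\deg=\tfrac{1+c}3\text{ on }C .$$
Since $0<c<1$, these are three distinct numbers. (The edges inside $C$ were put there for this purpose: they separate $B$ from $C$.) Let $g_A$ be the quadratic polynomial that is $1$ at $\frac{2c}3$ and $0$ at the two other values, and define $g_B,g_C$ likewise.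

**Step 2: a typed test graph, expressed through densities.** Let $H$ be the graph on $1,2,3,u,u',v,v'$ with ten edges: each of $u,v$ is joined to $1,2,3$, and each of $u',v'$ is joined to $1,3$. Assign type $A$ to $1,2,3$, type $B$ to $u,u'$, type $C$ to $v,v'$, and put
$$\Phi(W)=\int\prod_{a\in V(H)}g_{\mathrm{type}(a)}(\deg\omega_a)\prod_{ab\in E(H)}W(\omega_a,\omega_b)\,d\omega .$$
Expand the polynomials and use $\deg(\omega)^r=\int\prod_{j\le r}W(\omega,\zeta_j)\,d\zeta$ for $r\le2$. This shows that $\Phi(W)$ is a finite linear combination, with coefficients depending only on $c$, of densities $t(F,W)$, where $F$ is $H$ with at most two pendant vertices attached at each vertex. Such an $F$ has at most $7+14=21$ vertices, so $\mathbb G(21,W)$ determines $\Phi(W)$. It suffices to show $\Phi(W_+)\neq\Phi(W_-)$.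

**Step 3: evaluate.** The factors $g$ restrict each vertex to its part. The vertices $u,u'$ integrate to $G(x)$, where $x$ collects the first angles of the vertices $1,2,3$, and $v,v'$ integrate to $G(x')$, where $x'$ collects the second angles. Hence
$$3^7\,\Phi(W_\sigma)=K_\sigma .$$
By (2), $3^7\bigl(\Phi(W_-)-\Phi(W_+)\bigr)\ge\frac12\bigl(\operatorname{Im}\hat G(1,-1,0)\bigr)^2>0$. $\blacksquare$

## The trigonometric example

Let $\psi(x)=\frac12+\frac14\cos2\pi x+\frac14\sin4\pi x$. It takes values in $[0,1]$ and $c=\frac12$. Its Fourier coefficients are $a_0=\frac12$, $a_{\pm1}=\frac18$, $a_2=-\frac i8$, $a_{-2}=\frac i8$, and all others are $0$.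

In the definition of $G$, the integral over $y$ keeps the triples with $n_1+n_2+n_3=0$, and the integral over $y'$ gives $\sum_pa_pa_{-p}e(p(x_1-x_3))$ with $a_{-p}=\overline{a_p}$. So
$$G(x)=\Bigl[\sum_{n_1+n_2+n_3=0}a_{n_1}a_{n_2}a_{n_3}e(n\cdot x)\Bigr]\Bigl[\sum_p|a_p|^2e\bigl(p(x_1-x_3)\bigr)\Bigr].$$
The frequency $(1,-1,0)$ arises exactly from $n=(1-p,-1,p)$, so
$$\hat G(1,-1,0)=a_{-1}\sum_pa_{1-p}\,a_p\,|a_p|^2 .$$
Only $p\in\{-2,\dots,2\}$ matters. The term $p=-2$ vanishes, as $a_3=0$. The terms $p=0$ and $p=1$ are real. The terms $p=-1$ and $p=2$ both equal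
$$a_2a_{-1}\cdot\tfrac1{64}=-\tfrac i{64}\cdot\tfrac1{64}=-\tfrac i{4096}.$$
Hence $\operatorname{Im}\hat G(1,-1,0)=\frac18\cdot\bigl(-\frac2{4096}\bigr)=-2^{-14}\neq0$, which proves the first half of Theorem 1(iii).

## The set $\{0,1,3\}$ modulo $7$

Now let $\psi=1_S$, $S=[0,\frac27)\cup[\frac37,\frac47)$, so $c=\frac37$. The set $S$ is the union of the *cells* $[\frac j7,\frac{j+1}7)$ with $j\in\{0,1,3\}$. Each nonzero residue modulo $7$ is exactly once a difference of two elements of $\{0,1,3\}$: $1=1-0$, $2=3-1$, $3=3-0$, and $6,5,4$ are the negatives. This makes the autocorrelation of $S$ simple.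

**Step 1: factor $\hat G(1,-1,0)$.** Let $\rho(s)=\int\psi(s+v)\psi(v)\,dv$, an even function. In $G$, the $y'$-integral is $\rho(x_1-x_3)$. Substituting $u_i=x_i-y$,
$$\hat G(1,-1,0)=\int_{\mathbb T^3}\psi(u_1)\psi(u_2)\psi(u_3)\rho(u_1-u_3)\,e(-u_1+u_2)\,du=\overline M\,D',$$
$$M=\int_Sk(u)e(u)\,du,\qquad k(u)=\int_S\rho(u-w)\,dw,\qquad D'=\int_Se(u)\,du .$$
We used that $k$ is real. Thus $\operatorname{Im}\hat G(1,-1,0)=-\operatorname{Im}(M\overline{D'})$.

**Step 2: compute $\rho$ and $k$.** Let $\Lambda$ be the $7$-periodic function equal to $\max(0,1-|x|)$ on $[-\frac72,\frac72]$. The pair of cells $j,j'$ contributes to $\rho(s)$ the length of $\{v\in\text{cell }j':\ s+v\in\text{cell }j\}$, which is $\frac17\Lambda(7s-(j-j'))$. The difference $0$ occurs three times, every other one once, and $\sum_{d=0}^6\Lambda(x-d)=1$. So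
$$\rho(s)=\tfrac17\Bigl(3\Lambda(7s)+\sum_{d=1}^6\Lambda(7s-d)\Bigr)=\tfrac17\bigl(1+2\Lambda(7s)\bigr),$$
$$k(u)=\tfrac3{49}+\tfrac2{49}\kappa(7u),\qquad\kappa(x)=\int_{[0,2]\cup[3,4]}\Lambda(x-w)\,dw .$$
Now evaluate $\kappa$ at a point with local coordinate $x\in[0,1]$ in one of the cells, rescaled to length $1$. Its own cell contributes $\int_0^1(1-|x-w|)\,dw=1-\frac{x^2}2-\frac{(1-x)^2}2$. The right neighboring cell, if it belongs to the set, contributes $\int_1^{1+x}(1-w+x)\,dw=\frac{x^2}2$. The left one, if present, contributes $\frac{(1-x)^2}2$ by symmetry. Other cells are at distance at least $1$ and contribute nothing. Cell $0$ has only its right neighbor in the set, cell $1$ only its left neighbor, and cell $3$ neither. So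
$$\kappa=1-\tfrac{(1-x)^2}2\ \text{(cell 0)},\qquad\kappa=1-\tfrac{x^2}2\ \text{(cell 1)},\qquad\kappa=1-\tfrac{x^2}2-\tfrac{(1-x)^2}2\ \text{(cell 3)}.$$

**Step 3: express $D'$ and $M$ by roots of unity.** Let $\zeta=e^{2\pi i/7}$, $\zeta^x=e^{2\pi ix/7}$, $D=1+\zeta+\zeta^3$, and
$$i_0=\int_{-1/2}^{1/2}\cos\tfrac{2\pi x}7\,dx>0,\qquad\ell=\int_0^1\tfrac{x^2}2\,\zeta^{x-1/2}\,dx=p+iq .$$
Here $p>0$, since the argument of $\zeta^{x-1/2}$ is at most $\frac\pi7$ in absolute value. Also $q>0$: pairing $x$ with $1-x$,
$$q=\int_0^1\tfrac{x^2}2\sin\tfrac{2\pi(x-1/2)}7\,dx=\int_{1/2}^1\tfrac{x^2-(1-x)^2}2\,\sin\tfrac{2\pi(x-1/2)}7\,dx>0 .$$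
Moreover, the third identity following from the substitution $x\mapsto1-x$,
$$\int_0^1\zeta^x\,dx=\zeta^{1/2}i_0,\qquad\int_0^1\tfrac{x^2}2\zeta^x\,dx=\zeta^{1/2}\ell,\qquad\int_0^1\tfrac{(1-x)^2}2\zeta^x\,dx=\zeta^{1/2}\bar\ell .$$
Writing $u=\frac{j+x}7$ on cell $j$, so $e(u)=\zeta^j\zeta^x$ and $du=\frac17dx$, we get $D'=\frac17\zeta^{1/2}i_0D$ and
$$M=\tfrac3{49}D'+\tfrac2{343}\zeta^{1/2}(i_0D-E),\qquad E=\bar\ell+\zeta\ell+\zeta^3(\ell+\bar\ell)=p(1+\zeta+2\zeta^3)+iq(\zeta-1).$$

**Step 4: find the sign.** Multiplying by $\overline{D'}=\frac17\zeta^{-1/2}i_0\overline D$,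
$$M\overline{D'}=\tfrac3{49}|D'|^2+\tfrac{2i_0}{2401}\bigl(i_0|D|^2-\overline DE\bigr),\qquad\text{so}\qquad\operatorname{Im}(M\overline{D'})=-\tfrac{2i_0}{2401}\operatorname{Im}(\overline DE).$$
With $\overline D=1+\zeta^{-1}+\zeta^{-3}$ we compute
$$\overline D(1+\zeta+2\zeta^3)=|D|^2+\overline D\zeta^3=|D|^2+1+\zeta^2+\zeta^3,$$
$$\overline D(\zeta-1)=(\zeta+1+\zeta^{-2})-(1+\zeta^{-1}+\zeta^{-3})=\zeta-\zeta^{-1}+\zeta^{-2}-\zeta^{-3}.$$
The first has imaginary part $\sin\frac{4\pi}7+\sin\frac{6\pi}7$, and the second has real part $\cos\frac{4\pi}7-\cos\frac{6\pi}7$. Therefore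
$$\operatorname{Im}(\overline DE)=p\bigl(\sin\tfrac{4\pi}7+\sin\tfrac{6\pi}7\bigr)+q\bigl(\cos\tfrac{4\pi}7-\cos\tfrac{6\pi}7\bigr)>0,$$
because both sines are positive and the cosine decreases on $[0,\pi]$. So $\operatorname{Im}\hat G(1,-1,0)=-\operatorname{Im}(M\overline{D'})>0$. Since $w$ takes only the values $0$ and $1$ for this $\psi$, so do $W_\pm$. This completes the proof of Theorem 1. $\blacksquare$

## Infinitely many gadgets in one graphon

For Theorem 2 we plant infinitely many copies of the triple $A,B,C$ into a small part of a given graphon, each copy with its own sign $s_i$. From here on $\psi=1_S$ is the function of the previous section, $c=\frac37$, and $G$ is formed with this $\psi$.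

Let $\Omega=R\sqcup\bigsqcup_{i\ge1}(A_i\sqcup B_i\sqcup C_i)$ with $A_i=\mathbb T^2$, $B_i=C_i=\mathbb T$. For $s\in\{\pm1\}^{\mathbb N}$ let $\pi_s$ be the probability measure equal to a fixed measure $\rho_R$ on $R$, to $m_i\bigl(1+\cos2\pi(x_1+s_ix_2)\bigr)dx_1dx_2$ on $A_i$, and to $m_i$ times Haar measure on $B_i$ and on $C_i$, where $m_i>0$. Call the $A_i,B_i,C_i$ *parts*. Let $w:\Omega^2\to[0,1]$ be symmetric and measurable, with the following properties.

* (K1) For $r\in R$, $w(r,\cdot)$ is constant on each part; $w$ on $R\times R$ is arbitrary.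
* (K2) $w$ is constant on $P\times P'$ for all parts $P,P'$ (possibly equal), except when $\{P,P'\}$ is $\{A_i,B_i\}$ or $\{A_i,C_i\}$ for some $i$.
* (K3) $w((x_1,x_2),y)=a_i+b_i\psi(x_1-y)$ on $A_i\times B_i$, and $w((x_1,x_2),z)=a_i+b_i\psi(x_2-z)$ on $A_i\times C_i$, with $b_i\ne0$.

**Lemma 6.** Let $W_s$ be the graphon of $(\Omega,\pi_s,w)$.

(i) For every $n$, $\mathbb N(n,W_s)$ does not depend on $s$.

(ii) $\deg$ is constant on each part, and $\deg$ does not depend on $s$. If for some $i$ the degrees $\delta_A,\delta_B,\delta_C$ of $A_i,B_i,C_i$ are distinct and $\deg\notin\{\delta_A,\delta_B,\delta_C\}$ a.e. outside $A_i\cup B_i\cup C_i$, then $W_s,W_{s'}$ are not weakly isomorphic whenever $s_i\ne s_i'$.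

**Proof of (i): condition until only Lemma 4 is left.** Fix $t$. Condition on the type of each of the $n$ points (whether it lies in $R$, or which part contains it) and on the positions of the points in $R$. The law of this information does not depend on $s$. By (K1) and (K2), every pair except those of types $A_i$–$B_i$ and $A_i$–$C_i$ contributes to $\prod(1+tw)$ a factor determined by the conditioning. What remains is a product over the finitely many gadgets that occur. Given the types, positions in different gadgets are independent. If $k,l,m$ points have types $A_i,B_i,C_i$, the conditional expectation of the $i$-th product is $\int_{\mathbb T^l\times\mathbb T^m}J_\sigma^k\,dy\,dz$ with $\varphi=a_i+b_i\psi$ and $\sigma=s_i$. By Lemma 4 it does not depend on $s_i$. So $Z_n(t)$ does not depend on $s$.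

**Proof of (ii).** **Step 1: degrees.** The densities on the $A_i$ have uniform marginals, and the masses do not depend on $s$. By (K1)–(K3), $\deg$ is then constant on each part and independent of $s$ everywhere.

**Step 2: recognize the $i$-th gadget.** In Theorem 1 quadratic polynomials were enough, since only three degrees occurred. Here there may be infinitely many degrees, so we need indicator functions, and we reach them by limits. Suppose that $W_s$ and $W_{s'}$ are weakly isomorphic. With $H$ and its types as before, put for bounded measurable functions $g_A,g_B,g_C$ on $[0,1]$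
$$\Phi(W)=\int\prod_{a\in V(H)}g_{\mathrm{type}(a)}(\deg\omega_a)\prod_{ab\in E(H)}\bigl(W(\omega_a,\omega_b)-a_i\bigr)\,d\omega .$$
If the $g$ are polynomials, expand them and the product over $E(H)$: $\Phi(W)$ is a finite linear combination of densities $t(F,W)$, with coefficients that depend only on the $g$ and on $a_i$. Hence $\Phi(W_s)=\Phi(W_{s'})$. By Weierstrass approximation the same holds for continuous $g$. Apply this to $g_A(x)=\max(0,1-N|x-\delta_A|)$, and likewise for $B$ and $C$, and let $N\to\infty$. By bounded convergence, $\Phi(W_s)=\Phi(W_{s'})$ also for $g_A=1_{\{\delta_A\}}$, $g_B=1_{\{\delta_B\}}$, $g_C=1_{\{\delta_C\}}$.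

**Step 3: evaluate.** By the hypothesis on the degrees, these indicators restrict each vertex, up to null sets, to $A_i$, $B_i$ or $C_i$ according to its type. There $W-a_i$ is $b_i\psi(x_1-y)$ or $b_i\psi(x_2-z)$ on the ten edges of $H$. With $K_\sigma$ as in Lemma 5,
$$\Phi(W_s)=m_i^7\,b_i^{10}\,K_{s_i},$$
and likewise $\Phi(W_{s'})=m_i^7b_i^{10}K_{s_i'}$. By (2) and Theorem 1(iii), $K_+\ne K_-$. As $m_i,b_i\neq0$ and $s_i\ne s_i'$, this is a contradiction. $\blacksquare$

**The standard gadget kernel.** For $m>0$ let $m_i=m4^{-i}$ for $i\ge1$, so the gadgets have total mass $\sum_i3m_i=m$. Let $V=\psi(x_1-y)$ on $A_i\times B_i$, $V=\psi(x_2-z)$ on $A_i\times C_i$ (and symmetrically), $V=1$ on $C_i\times C_i$, and $V=0$ elsewhere. Its degrees are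
$$\tfrac67m_i\ (A_i),\qquad\tfrac37m_i\ (B_i),\qquad\tfrac{10}7m_i\ (C_i). \tag{3}$$
These are distinct for each $i$. They are distinct across different $i$ too, because $\frac{10}7m_{i+1}=\frac5{14}m_i<\frac37m_i$, so all degrees of gadget $i+1$ lie below all degrees of gadget $i$. They all lie in $(0,\frac m2)$, because the largest is $\frac{10}7\cdot\frac m4=\frac5{14}m$.

If $G_0\subset[0,1]$ is measurable of measure $m$, we *identify* $G_0$ with the gadgets as follows. The map $x\mapsto|G_0\cap[0,x]|$ carries Lebesgue measure on $G_0$ to Lebesgue measure on $[0,m]$. Cut $[0,m]$ into intervals of lengths $m_i$, three for each $i$, and map these onto $A_i,B_i,C_i$ as in the paragraph on other probability spaces, with sign $s_i$ on $A_i$. On $R=[0,1]\setminus G_0$ use the identity. Then $R$, $w$ and the masses do not depend on $s$.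

## Planting the gadgets near a given graphon

**Proof of Theorem 2(a).** **Step 1: pass to a step graphon.** Averaging $U$ over the squares of an $N\times N$ grid gives graphons that converge to $U$ in $L^1$ as $N\to\infty$: for continuous functions the convergence is uniform, continuous functions are dense in $L^1$, and averaging does not increase the $L^1$ norm. So there is a step graphon $U'$ with $\|U-U'\|_1<\frac\varepsilon2$. If $U$ is $\{0,1\}$-valued, take the averages within $\frac\varepsilon4$ of $U$ and round them to the nearest of $0,1$. Where the rounded value differs from $U\in\{0,1\}$, the average differed from $U$ by at least $\frac12$, so rounding at most doubles the $L^1$ error, and $U'$ is again within $\frac\varepsilon2$. Let $P_1,\dots,P_N$ be the steps of $U'$ and $d_1,\dots,d_N$ its degrees on them.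

**Step 2: plant.** Choose $m>0$ with $2m<\frac\varepsilon2$, $m<|P_1|$, and $m<\frac23d_a$ whenever $d_a>0$. Let $G_0\subset P_1$ be an interval of length $m$, identified with the gadgets, and $R=[0,1]\setminus G_0$. Let $w=U'$ on $R\times R$, $w=0$ between $R$ and $G_0$, and $w=V$ on $G_0\times G_0$. Then (K1)–(K3) hold with $a_i=0$, $b_i=1$. The graphon $W_s$ differs from $U'$ only on pairs with a coordinate in $G_0$, so $\|W_s-U'\|_1\le2m<\frac\varepsilon2$ and $\|W_s-U\|_1<\varepsilon$. If $U$ is $\{0,1\}$-valued, so is $W_s$.

**Step 3: check the degrees.** The degrees on $G_0$ are those in (3), which are distinct and lie in $(0,\frac m2)$. On $R\cap P_a$ the degree is $0$ if $d_a=0$. Otherwise it is at least $d_a-m>\frac32m-m=\frac m2$. So no degree on $R$ equals a gadget degree. Lemma 6 applies with every $i$: the edge counts do not depend on $s$, and if $s\ne s'$, pick $i$ with $s_i\neq s_i'$ to see that $W_s$ and $W_{s'}$ are not weakly isomorphic. $\blacksquare$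

**Proof of Theorem 2(b).** An $L^\infty$ perturbation may not overwrite $U$ on $G_0$, so we add the gadget with a small coefficient. This is why (K3) allows $a_i$ and $b_i$.

**Step 1: plant.** Let $U$ have steps $P_1,\dots,P_N$. We may assume that they have positive measure, since null steps can be absorbed by changing $U$ on a null set. Let $d_a$ be the degree on $P_a$ and $u$ the value on $P_1\times P_1$. Put $\delta=\min(\varepsilon,\frac12)$ and choose $m>0$ with $m<|P_1|$ and
$$\delta\tfrac m2<(1-\delta)|d_a-d_1|\quad\text{whenever }d_a\ne d_1 .$$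
Take a measurable $G_0\subset P_1$ of measure $m$, identified with the gadgets, and let
$$W_s=(1-\delta)U+\delta V,$$
where $V$ is the standard gadget kernel on $G_0\times G_0$ and $0$ elsewhere. Then $W_s$ is a graphon and $\|W_s-U\|_\infty=\delta\|V-U\|_\infty\le\delta\le\varepsilon$. For $r\in R$ the function $U(r,\cdot)$ is constant on $P_1\supset G_0$, so (K1) holds. On $G_0\times G_0$ the kernel is $(1-\delta)u+\delta V$, so (K2) and (K3) hold with $a_i=(1-\delta)u$ and $b_i=\delta\ne0$.

**Step 2: check the degrees.** Outside $G_0$ the degrees are the numbers $(1-\delta)d_a$. On the $i$-th gadget they are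
$$(1-\delta)d_1+\delta\cdot\tfrac37m_i,\qquad(1-\delta)d_1+\delta\cdot\tfrac67m_i,\qquad(1-\delta)d_1+\delta\cdot\tfrac{10}7m_i .$$
By (3) these are mutually distinct, also across different $i$, and their excess over $(1-\delta)d_1$ lies in $(0,\delta\frac m2)$. So they differ from $(1-\delta)d_a$ when $d_a=d_1$, because the excess is positive, and when $d_a\ne d_1$, because then $(1-\delta)|d_a-d_1|$ exceeds $\delta\frac m2$. Lemma 6 applies with every $i$, and the conclusion follows as in (a). $\blacksquare$
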